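# Every Euler sum is a rational combination of symmetrized Euler sums

## Symmetrized sums fill the depth filtration

**Theorem 1.** For all $n,d\ge 1$, the $\mathbb Q$-span $A_n^{\le d}$ of the stuffle-symmetrized Euler sums $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ of weight $n$ and depth $\le d$ equals the $\mathbb Q$-span $F_d\mathrm{ES}_n$ of the convergent Euler sums of weight $n$ and depth $\le d$:
$$A_n^{\le d}=F_d\mathrm{ES}_n .$$
In particular, taking $d=n$, for every $n\ge1$
$$\mathrm{ES}_n=\operatorname{span}_{\mathbb Q}\{\zeta_\ast^{\mathrm{Sy}}(\mathbf s):|\mathbf s|=n\}.$$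

**Theorem 2.** For all $n,d\ge1$, $F_d\mathrm{ES}_n$ is spanned by the products $\prod_i\zeta_\ast^{\mathrm{Sy}}(\mathbf s^{(i)})$ of total weight $n$ and total depth $\le d$ in which every factor either is some $\zeta_\ast^{\mathrm{Sy}}(2k)=2\zeta(2k)$, or has $\operatorname{sgn}(\mathbf s^{(i)})=-1$ and $|\mathbf s^{(i)}|+\operatorname{depth}(\mathbf s^{(i)})$ even.

The second display of Theorem 1 answers, with "yes", a question from Jianqiang Zhao, "Finite Multiple zeta Values and Finite Euler Sums", arXiv:1507.04917 (2015): can the space of Euler sums be generated by symmetrized Euler sums? There is also a shuffle-regularized version of the symmetrized sums; it is not considered here. The proof is unconditional. It uses no transcendence conjecture and no motivic input. From outside we take three things: Radford's theorem on the shuffle algebra, the expansion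
$$\log\Gamma(1+u)=-\gamma u+\sum_{k\ge2}(-1)^k\zeta(k)\frac{u^k}{k}\qquad(|u|<1),$$
and Abel's limit theorem. Let us now say what all the words mean.

## Euler sums, stuffle regularization and symmetrization

Let $\mathbf s=(s_1,\dots,s_d)$ be a tuple of nonzero integers. We write $\bar a$ for $-a$, and $\operatorname{sgn}(s_j)=\pm1$. The **weight** is $|\mathbf s|=|s_1|+\dots+|s_d|$, the **depth** is $d$, and $\operatorname{sgn}(\mathbf s)=\prod_j\operatorname{sgn}(s_j)$. Note that $d\le|\mathbf s|$.

**Definition (Euler sums).** Put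
$$H_N(\mathbf s)=\sum_{N>k_1>\dots>k_d>0}\ \prod_{j=1}^d\frac{\operatorname{sgn}(s_j)^{k_j}}{k_j^{|s_j|}},\qquad \zeta(\mathbf s)=\lim_{N\to\infty}H_N(\mathbf s).$$
The limit exists when $s_1\ne1$ (this will be part of Proposition 3); such $\mathbf s$, and the empty tuple with $\zeta(\emptyset)=1$, are called convergent. $\mathrm{ES}_n$ is the $\mathbb Q$-span of the convergent $\zeta(\mathbf s)$ of weight $n$, and $F_d\mathrm{ES}_n$ is the span of those of depth $\le d$. Thus $F_d\mathrm{ES}_0=\mathbb Q$ for $d\ge0$, $F_0\mathrm{ES}_n=0$ for $n\ge1$, $F_n\mathrm{ES}_n=\mathrm{ES}_n$, and $F_d=0$ for $d<0$.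

For example $\zeta(\bar1)=\sum_k(-1)^k/k=-\log2$, and $\zeta(\bar n)=\sum_k(-1)^kk^{-n}=(2^{1-n}-1)\zeta(n)$ for $n\ge2$.

**Definition (stuffle regularization).** Let $T_N=\log N+\gamma$. As $N\to\infty$, $H_N(\mathbf s)$ is a polynomial in $T_N$ plus $o(1)$ (Proposition 3). The constant term of this polynomial, that is, its value at $T_N=0$, is $\zeta_\ast(\mathbf s)$. If $\mathbf s$ is convergent then $\zeta_\ast(\mathbf s)=\zeta(\mathbf s)$. Also $\zeta_\ast(\emptyset)=1$.

Since $H_N(1)=\sum_{k<N}1/k=T_N+O(1/N)$, we get $\zeta_\ast(1)=0$. From $H_N(1)^2=2H_N(1,1)+H_N(2)$ we get $H_N(1,1)=\frac12T_N^2-\frac12\zeta(2)+o(1)$, so $\zeta_\ast(1,1)=-\frac12\zeta(2)$.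

**Definition (symmetrized sums).**
$$\zeta_\ast^{\mathrm{Sy}}(s_1,\dots,s_d)=\sum_{i=0}^d\Big(\prod_{j=1}^i(-1)^{|s_j|}\operatorname{sgn}(s_j)\Big)\,\zeta_\ast(s_i,\dots,s_1)\,\zeta_\ast(s_{i+1},\dots,s_d).$$
So we cut the tuple at every place, reverse the left piece with a sign, and multiply. In depth one,
$$\zeta_\ast^{\mathrm{Sy}}(s)=\big(1+(-1)^{|s|}\operatorname{sgn}(s)\big)\zeta_\ast(s).$$
Hence $\zeta_\ast^{\mathrm{Sy}}(2)=2\zeta(2)$, but $\zeta_\ast^{\mathrm{Sy}}(\bar2)=0$ and $\zeta_\ast^{\mathrm{Sy}}(3)=0$, while $\zeta_\ast^{\mathrm{Sy}}(\bar3)=2\zeta(\bar3)$. The map $\mathbf s\mapsto\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ loses a lot of individual sums; the theorem says that, taken together, nothing is lost.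

## Weights one and two by hand

**Weight 1.** The only convergent tuple is $\bar1$, so $\mathrm{ES}_1=\mathbb Q\log2$. We have $\zeta_\ast^{\mathrm{Sy}}(1)=0$ and $\zeta_\ast^{\mathrm{Sy}}(\bar1)=2\zeta(\bar1)=-2\log2$. The theorem holds.

**Weight 2.** The convergent tuples are $(2)$, $(\bar2)$, $(\bar1,\bar1)$, $(\bar1,1)$. First, $\zeta(\bar2)=-\frac12\zeta(2)$. Multiplying out $\zeta(\bar1)^2=2\zeta(\bar1,\bar1)+\zeta(2)$ gives $\zeta(\bar1,\bar1)=\frac12(\log^22-\zeta(2))$. Putting $x=-1$ in $\frac12\log^2(1-x)=\sum_k\frac{x^k}{k}\sum_{j<k}\frac1j$ gives $\zeta(\bar1,1)=\frac12\log^22$. So $\mathrm{ES}_2$ is spanned by $\zeta(2)$ and $\log^22$.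

For the symmetrized sums, $\zeta_\ast^{\mathrm{Sy}}(2)=2\zeta(2)$ and
$$\zeta_\ast^{\mathrm{Sy}}(\bar1,\bar1)=\zeta(\bar1,\bar1)+\zeta(\bar1)^2+\zeta(\bar1,\bar1)=2\log^22-\zeta(2).$$
These two already span $\mathrm{ES}_2$. For later use we compute one more. From $H_N(1)H_N(\bar1)=H_N(1,\bar1)+H_N(\bar1,1)+H_N(\bar2)$ and $\zeta_\ast(1)=0$ we get $\zeta_\ast(1,\bar1)=-\zeta(\bar1,1)-\zeta(\bar2)=\frac12\zeta(2)-\frac12\log^22$. Therefore
$$\zeta_\ast^{\mathrm{Sy}}(\bar1,1)=\zeta(\bar1,1)+\zeta(\bar1)\zeta_\ast(1)-\zeta_\ast(1,\bar1)=2\zeta(\bar1,1)+\zeta(\bar2)=\log^22-\tfrac12\zeta(2).$$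
Observe that $\zeta_\ast^{\mathrm{Sy}}(\bar1,1)$ is $2\zeta(\bar1,1)$ up to lower depth, whereas $\zeta_\ast^{\mathrm{Sy}}(\bar1,\bar1)=2\zeta(\bar1)^2-\zeta(2)$ consists only of products and lower depth.

## Stuffle products and the asymptotics of truncated sums

For letters $s,t\in\mathbb Z\setminus\{0\}$ put $s\circ t=\operatorname{sgn}(s)\operatorname{sgn}(t)(|s|+|t|)$; for example $\bar1\circ\bar1=2$ and $1\circ\bar1=\bar2$. On the $\mathbb Q$-span of words in these letters the **stuffle product** is given by $\emptyset*u=u*\emptyset=u$ and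
$$(s,u)*(t,v)=(s,\,u*(t,v))+(t,\,(s,u)*v)+(s\circ t,\,u*v).$$
Splitting a product of two truncated sums according to $k_1>l_1$, $k_1<l_1$ or $k_1=l_1$ for the two largest indices shows, by induction, $H_N(u)H_N(v)=H_N(u*v)$.

We write $\sqcup$ for the shuffle product of words, in any alphabet: the same recursion without the merging term. Then
$$u*v=u\sqcup v+(\text{words of depth}<\operatorname{depth}u+\operatorname{depth}v).\tag{1}$$
The leading letter of a word in $\mathbf s*\mathbf t$ is $s_1$, $t_1$ or $s_1\circ t_1$, and $|s_1\circ t_1|\ge2$. So a stuffle product of convergent words is a combination of convergent words, and letting $N\to\infty$,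
$$F_a\mathrm{ES}_m\cdot F_b\mathrm{ES}_n\subset F_{a+b}\mathrm{ES}_{m+n}.\tag{2}$$

**Proposition 3 (asymptotics).** For $\mathbf s$ of weight $n$ and depth $d$ there is $J$ such that
$$H_N(\mathbf s)=\sum_jc_j(\mathbf s)T_N^j+O(N^{-1}\log^JN),\qquad c_j(\mathbf s)\in F_{d-j}\mathrm{ES}_{n-j}.$$
In particular $\zeta_\ast(\mathbf s)=c_0(\mathbf s)\in F_d\mathrm{ES}_n$, and $\zeta_\ast(u)\zeta_\ast(v)=\zeta_\ast(u*v)$.

*Proof.* Write $\mathbf s=(1^m,\mathbf s')$, with $m$ leading ones and $\mathbf s'$ empty or $s_1'\ne1$. We induct on $m$, for all weights and depths at once. Throughout we use $|H_k(\mathbf t)|\le\big(\sum_{j<k}1/j\big)^e\le(1+\log k)^e$ for $\mathbf t$ of depth $e$.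

**Step 1: no leading ones.** This step shows that the limit exists, with the stated error. The empty word is trivial. If $s_1\ge2$, the terms of the series in $k=k_1$ are $O(k^{-2}(1+\log k)^{d-1})$, and the tail from $N$ on is $O(N^{-1}\log^JN)$. If $s_1<0$, the tail is $\sum_{k\ge N}(-1)^kh_k$ with $h_k=k^{-|s_1|}H_k(s_2,\dots,s_d)=O(k^{-1}\log^Jk)$. Here $h_{k+1}-h_k=O(k^{-2}\log^Jk)$, because $(k+1)^{-|s_1|}-k^{-|s_1|}=O(k^{-2})$ and $H_{k+1}(s_2,\dots)-H_k(s_2,\dots)$ is $\pm k^{-|s_2|}H_k(s_3,\dots)=O(k^{-1}\log^Jk)$ (or $0$ if $d=1$). With $S_k=\sum_{i=N}^k(-1)^i\in\{0,\pm1\}$, summation by parts gives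
$$\sum_{k=N}^M(-1)^kh_k=S_Mh_M-\sum_{k=N}^{M-1}S_k(h_{k+1}-h_k),$$
so as $M\to\infty$ the tail converges and is $O(N^{-1}\log^JN)$. Hence $c_0=\zeta(\mathbf s)$ and the other $c_j$ vanish.

**Step 2: removing one leading one.** Let $m\ge1$. In $(1)*(1^{m-1},\mathbf s')$ there are $m$ insertions of the new $1$ at a place before $s_1'$; each gives $(1^m,\mathbf s')$. The other words are: insertions of $1$ after some $s_i'$; the words $(1^a,2,1^b,\mathbf s')$ with $a+b=m-2$; and the words $(1^{m-1},\dots,s_i'\circ1,\dots)$. All of these have weight $n$, depth $\le d$ and fewer than $m$ leading ones. Since $H_N(1)=T_N+O(1/N)$, multiplicativity of $H_N$ and the induction hypothesis give the expansion, with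
$$c_j(\mathbf s)=\frac1m\Big(c_{j-1}(1^{m-1},\mathbf s')-\sum c_j(\text{other words})\Big),$$
where $c_{-1}=0$. Here $c_{j-1}(1^{m-1},\mathbf s')\in F_{(d-1)-(j-1)}\mathrm{ES}_{(n-1)-(j-1)}=F_{d-j}\mathrm{ES}_{n-j}$, and the other terms are in $F_{d-j}\mathrm{ES}_{n-j}$ too.

**Step 3: multiplicativity.** The polynomial in $T_N$ is unique, since $T_N\to\infty$ and the error tends to $0$. So the polynomial of $u*v$ is the product of those of $u$ and $v$; take constant terms. $\square$

By (2), every term of $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ lies in $F_i\mathrm{ES}\cdot F_{d-i}\mathrm{ES}\subset F_d\mathrm{ES}_n$. Hence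
$$A_n^{\le d}\subset F_d\mathrm{ES}_n ,\tag{3}$$
which is the easy half of Theorem 1.

## Products of symmetrized sums are symmetrized sums

**Proposition 4.** $\zeta_\ast^{\mathrm{Sy}}(u)\,\zeta_\ast^{\mathrm{Sy}}(v)=\zeta_\ast^{\mathrm{Sy}}(u*v)$. Hence $A_m^{\le a}A_n^{\le b}\subset A_{m+n}^{\le a+b}$.

*Proof.* The plan is to write $\zeta_\ast^{\mathrm{Sy}}$ as a composition of algebra homomorphisms.

**Step 1: cutting respects the stuffle product.** Unrolling the recursion, for words $u,v$ of depths $p,q$, the element $u*v$ is the sum, over $r$ and over pairs of strictly increasing maps $\alpha:\{1,\dots,p\}\to\{1,\dots,r\}$, $\beta:\{1,\dots,q\}\to\{1,\dots,r\}$ with jointly surjective image, of the word whose $k$-th letter is the $\circ$-product of the letters of $u,v$ sent to $k$. Let $\Delta(w)=\sum_iw_{\le i}\otimes w_{>i}$ be the sum of all cuts of $w$. Cutting the word of $(r,\alpha,\beta)$ after $i$ letters cuts $u$ after $|\alpha^{-1}\{1,\dots,i\}|$ letters and $v$ after $|\beta^{-1}\{1,\dots,i\}|$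 letters, and splits $(\alpha,\beta)$ into such a pair for the left parts and such a pair for the right parts. Conversely, one cut of each of $u,v$ and two such pairs glue uniquely. So $\Delta(u*v)=\Delta(u)*\Delta(v)$.

**Step 2: signed reversal is an automorphism.** Let $\tau(s_1,\dots,s_d)=\prod_j\big((-1)^{|s_j|}\operatorname{sgn}(s_j)\big)\,(s_d,\dots,s_1)$. Replacing positions $k$ by $r+1-k$ in the description of Step 1 shows that reversal is an automorphism of $*$ (the operation $\circ$ is commutative). The character $s\mapsto(-1)^{|s|}\operatorname{sgn}(s)$ is multiplicative for $\circ$. So $\tau$ is an automorphism of $*$.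

**Step 3: composition.** By definition $\zeta_\ast^{\mathrm{Sy}}=\mathrm{mult}\circ(\zeta_\ast\tau\otimes\zeta_\ast)\circ\Delta$. Each map is an algebra homomorphism; multiplication $\mathbb R\otimes\mathbb R\to\mathbb R$ is one because $\mathbb R$ is commutative. The inclusion follows since $u*v$ has words of weight $m+n$ and depth $\le a+b$. $\square$

As a check in weight 2: $\bar1*\bar1=2(\bar1,\bar1)+(2)$, and indeed $2(2\log^22-\zeta(2))+2\zeta(2)=4\log^22=(-2\log2)^2$.

## The factor $1-(-1)^{n+d}\operatorname{sgn}(\mathbf s)$ and what it kills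

Proposition 4 suggests a double induction, on $n$ and then on $d$, where products and lower depth come for free. Fix $1\le d\le n$ and set
$$P_{n,d}=\sum_{0<m<n}\ \sum_{a,b\ge1,\ a+b\le d}F_a\mathrm{ES}_m\cdot F_b\mathrm{ES}_{n-m},\qquad W_{n,d}=F_{d-1}\mathrm{ES}_n+P_{n,d}\subset F_d\mathrm{ES}_n .$$
Once smaller weights and smaller depths are known, $W_{n,d}\subset A_n^{\le d}$. So the sensible first attempt is to compute $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ modulo $W_{n,d}$ and hope for a nonzero multiple of $\zeta_\ast(\mathbf s)$.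

We need a classical identity. For letters $z_1,\dots,z_d$, $d\ge1$,
$$\sum_{i=0}^d(-1)^i(z_i\cdots z_1)\sqcup(z_{i+1}\cdots z_d)=0.\tag{4}$$
Indeed, the words beginning with $z_i$, $i\ge1$, come from the $i$-th and the $(i-1)$-st product, in both cases as $z_i\big[(z_{i-1}\cdots z_1)\sqcup(z_{i+1}\cdots z_d)\big]$, and with opposite signs.

**Lemma 5.** Let $|\mathbf s|=n$ and $\operatorname{depth}\mathbf s=d$. Then
$$\zeta_\ast^{\mathrm{Sy}}(\mathbf s)\equiv\big(1-(-1)^{n+d}\operatorname{sgn}(\mathbf s)\big)\,\zeta_\ast(\mathbf s)\bmod W_{n,d}.$$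
In particular, if $\operatorname{sgn}(\mathbf s)=-1$ and $n+d$ is even, then $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)\equiv2\zeta_\ast(\mathbf s)\bmod W_{n,d}$.

*Proof.* By (4) and (1), $\sum_i(-1)^i(s_i,\dots,s_1)*(s_{i+1},\dots,s_d)$ is a combination of words of weight $n$ and depth $<d$. Apply $\zeta_\ast$: the right side falls in $F_{d-1}\mathrm{ES}_n$, the terms $0<i<d$ fall in $P_{n,d}$, and what remains is
$$\zeta_\ast(s_d,\dots,s_1)\equiv(-1)^{d-1}\zeta_\ast(\mathbf s)\bmod W_{n,d}.$$
In the definition of $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ the terms $0<i<d$ also lie in $P_{n,d}$. Hence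
$$\zeta_\ast^{\mathrm{Sy}}(\mathbf s)\equiv\zeta_\ast(\mathbf s)+(-1)^n\operatorname{sgn}(\mathbf s)\,\zeta_\ast(s_d,\dots,s_1)\equiv\big(1-(-1)^{n+d}\operatorname{sgn}(\mathbf s)\big)\zeta_\ast(\mathbf s).\qquad\square$$

Here is the exact point where the attempt stops: if $\operatorname{sgn}(\mathbf s)=(-1)^{n+d}$ the factor is $0$. In depth one this is visible in $\zeta_\ast^{\mathrm{Sy}}(3)=0$ and $\zeta_\ast^{\mathrm{Sy}}(\bar2)=0$. For even $n+d$ only the tuples with $\operatorname{sgn}=-1$ are reached, for odd $n+d$ only those with $\operatorname{sgn}=+1$. Stuffle relations cannot help to pass from one class to the other, because every word in $u*v$ has sign $\operatorname{sgn}(u)\operatorname{sgn}(v)$.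

In depth one, an escape is available: $\zeta(3)$ is a rational multiple of $\zeta(\bar3)$. In general we need two facts.

* For all $1\le d\le n$, modulo $W_{n,d}$ everything is spanned by the $\zeta_\ast(\mathbf s)$ with $\operatorname{sgn}(\mathbf s)=-1$ (Lemma 8). This settles $n+d$ even.
* For $n+d$ odd and $d\ge2$, everything already lies in $W_{n,d}$ (Lemma 9).

The key to the first is to pass to iterated integrals: there $\mathbf s$ becomes a word whose last letter records $\operatorname{sgn}(\mathbf s)$, and shuffle relations can move a chosen letter to the end, modulo products. The second uses stuffle and shuffle relations together. So we must set up the shuffle side, with its own regularization, and compare the two.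

## Words in three letters, iterated integrals and shuffle regularization

Let $\mathfrak H=\mathbb Q\langle x_0,x_1,x_{-1}\rangle$ with the shuffle product $\sqcup$. The weight of a word is its length; its depth is the number of letters $x_{\pm1}$. To $\mathbf s$ associate the word
$$x_0^{|s_1|-1}x_{\eta_1}\cdots x_0^{|s_d|-1}x_{\eta_d},\qquad\eta_j=\operatorname{sgn}(s_1)\cdots\operatorname{sgn}(s_j).\tag{5}$$
Since $\operatorname{sgn}(s_j)=\eta_{j-1}\eta_j$ with $\eta_0=1$, this is a bijection onto the words not ending in $x_0$; their span is $\mathfrak H^1$. **The last letter of the word of $\mathbf s$ is $x_{\operatorname{sgn}(\mathbf s)}$.** Convergent $\mathbf s$ correspond to the words that moreover do not begin with $x_1$; their span is $\mathfrak H^0$. For example $(\bar1,\bar1)$ gives $x_{-1}x_1$, $(\bar1,1)$ gives $x_{-1}x_{-1}$, and $(1,\bar1)$ gives $x_1x_{-1}$.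

**Iterated integrals.** Put $f_{x_0}(t)=1/t$ and $f_{x_\eta}(t)=\eta/(1-\eta t)=\sum_{k\ge1}\eta^kt^{k-1}$. For words not ending in $x_0$ and $0<t<1$ let $I(\emptyset;t)=1$ and $I(cw;t)=\int_0^tf_c(t')I(w;t')\,dt'$. Starting from the last letter, $x_{\eta_d}$ and then $x_0^{|s_d|-1}$ produce $\sum_{l_d\ge1}\eta_d^{l_d}t^{l_d}l_d^{-|s_d|}$. The next letter $x_{\eta_{d-1}}$ brings a new summation index $l_{d-1}$ and the exponent $l_{d-1}+l_d$, and so on. With $k_j=l_j+\dots+l_d$ and $\prod_j\eta_j^{l_j}=\prod_j\eta_j^{k_j-k_{j+1}}=\prod_j\operatorname{sgn}(s_j)^{k_j}$ (where $k_{d+1}=0$) we obtain, for the word of $\mathbf s$,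
$$I(\mathbf s;t)=\sum_{k_1>\dots>k_d>0}t^{k_1}\prod_j\operatorname{sgn}(s_j)^{k_j}k_j^{-|s_j|}.\tag{6}$$
In particular $I=O(t)$ at $0$ for nonempty words, so all the integrals converge.

The map $I(\cdot\,;t)$ is multiplicative for $\sqcup$ on $\mathfrak H^1$. By induction on length, for $u=cu'$, $v=dv'$, the derivative of $I(u;t)I(v;t)$ is $f_cI(u')I(v)+f_dI(u)I(v')$, which is the derivative of $I\big(c(u'\sqcup v)+d(u\sqcup v');t\big)=I(u\sqcup v;t)$; both sides vanish at $t=0$. Finally, by Abel's theorem, on $\mathfrak H^0$ the limit of $I(\mathbf s;t)$ as $t\to1$ is $\zeta(\mathbf s)$. So $\zeta$, viewed as a linear map $\mathfrak H^0\to\mathbb R$, is multiplicative for $\sqcup$.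

**Lyndon words and Radford's theorem.** Order words lexicographically, a proper prefix being smaller. A nonempty word is a *Lyndon word* if it is strictly smaller than each of its proper nonempty suffixes. With $x_0<x_{-1}<x_1$, the words $x_0x_1$ and $x_{-1}x_1$ are Lyndon; $x_1x_{-1}$ is not. Radford's theorem: for any total order on the alphabet, the shuffle algebra over $\mathbb Q$ is the polynomial algebra on the Lyndon words. For example $x_1x_{-1}=x_1\sqcup x_{-1}-x_{-1}x_1$.

**Proposition 6 (regularization).**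

1. $\mathfrak H=\mathfrak H^0[x_0,x_1]$ and $\mathfrak H^1=\mathfrak H^0[x_1]$ as polynomial algebras for $\sqcup$, compatibly with weight and depth.
2. There is a unique $\sqcup$-homomorphism $\varphi:\mathfrak H\to\mathbb R$ with $\varphi(x_0)=\varphi(x_1)=0$ and $\varphi=\zeta$ on $\mathfrak H^0$. It sends a word of weight $m$ and depth $a$ into $F_a\mathrm{ES}_m$, and $\varphi(x_0^k)=0$ for $k\ge1$.
3. For $u\in\mathfrak H^1$, with $L=\log\frac1{1-t}$, $I(u;t)$ is, as $t\to1$, a polynomial in $L$ with constant term $\varphi(u)$, plus $o(1)$.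

*Proof.* **Step 1: shape of Lyndon words.** We show that a Lyndon word $w$ of length $\ge2$ neither begins with $x_1$ nor ends with $x_0$. Let $\ell$ be its last letter, so $w<\ell$. If $w$ began with $x_1$, or if $\ell=x_0$, then $\ell$ would be smaller than or equal to the first letter of $w$. Then $\ell<w$; in the case of equality this holds because $\ell$ is a proper prefix of $w$. That is a contradiction.

**Step 2: two derivations.** This step identifies $\mathfrak H^0$ and $\mathfrak H^1$ inside the polynomial algebra. Let $\partial_1$ delete a first letter $x_1$ (and give $0$ if there is none), and let $\partial_0'$ delete a last letter $x_0$ (or give $0$). The recursions for $\sqcup$ on first and on last letters show that both are derivations. By Step 1, on the Lyndon generators $\partial_1$ is $1$ on $x_1$ and $0$ on all others, and $\partial_0'$ is $1$ on $x_0$ and $0$ on all others. So they are the partial derivatives with respect to the generators $x_1$ and $x_0$. On the other hand, the kernel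 of $\partial_0'$ is the span of the words not ending in $x_0$, and the kernel of $\partial_1$ is the span of the words not beginning with $x_1$. Hence $\mathfrak H^1=\ker\partial_0'$ and $\mathfrak H^0=\ker\partial_1\cap\ker\partial_0'$ are the polynomial algebras on the Lyndon words $\ne x_0$, respectively $\ne x_0,x_1$. Lyndon words are homogeneous for weight and depth, so part 1 follows.

**Step 3: the homomorphism.** Existence and uniqueness of $\varphi$ are clear from part 1 and the multiplicativity of $\zeta$ on $\mathfrak H^0$. Write a word of weight $m$, depth $a$ as $\sum h_{ij}\sqcup x_0^{\sqcup i}\sqcup x_1^{\sqcup j}$ with homogeneous $h_{ij}\in\mathfrak H^0$. Its $\varphi$-value is $\zeta(h_{00})$ with $h_{00}$ of weight $m$ and depth $a$, so it lies in $F_a\mathrm{ES}_m$. And $\varphi(x_0^k)=\varphi(x_0^{\sqcup k})/k!=0$.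

**Step 4: behavior at $t=1$.** Let $h\in\mathfrak H^0$ be a nonempty word and $h'$ the word without its first letter. The first letter is $x_0$ or $x_{-1}$, so $\frac{d}{dt}I(h;t)$ is $t^{-1}$ or $-(1+t)^{-1}$ times $I(h';t)$. By (6), $I(h';t)$ is $1$ or a power series whose $k$-th coefficient is $O(k^{-1}(1+\log k)^J)$. Put $K=1/(1-t)$. The terms with $k\le K$ contribute $O((1+\log K)^{J+1})$. For $t$ near $1$, the coefficients with $k>K$ are $O(K^{-1}(1+\log K)^J)$ and $\sum_kt^k\le K$, so these terms contribute $O((1+\log K)^J)$. Hence the derivative is $O(\log^{J'}\frac1{1-t})$ near $t=1$, and integrating from $t$ to $1$,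
$$I(h;t)=\varphi(h)+O\big((1-t)\log^{J'}\tfrac1{1-t}\big).$$
Now write $u\in\mathfrak H^1$ as $\sum_jh_j\sqcup x_1^{\sqcup j}$ with $h_j\in\mathfrak H^0$. Since $I(x_1;t)=L$, we get $I(u;t)=\sum_jI(h_j;t)L^j=\sum_j\varphi(h_j)L^j+o(1)$, with constant term $\varphi(h_0)=\varphi(u)$. $\square$

We write $\zeta_\sqcup(\mathbf s)$ for $\varphi$ of the word of $\mathbf s$. For instance $\zeta_\sqcup(1,1)=\varphi(x_1x_1)=\frac12\varphi(x_1)^2=0$, while $\zeta_\ast(1,1)=-\frac12\zeta(2)$. The two regularizations differ, here by an element of $F_1\mathrm{ES}_2$.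

## The two regularizations agree modulo lower depth

**Proposition 7 (comparison).** For $\mathbf s$ of weight $n$ and depth $d\ge1$: $\ \zeta_\sqcup(\mathbf s)-\zeta_\ast(\mathbf s)\in F_{d-1}\mathrm{ES}_n$.

*Proof.* We compute the asymptotics of $I(\mathbf s;t)$ at $t=1$ from those of $H_N(\mathbf s)$, and compare with Proposition 6.

**Step 1: $I$ is an average of the $H_N$.** Since $(1-t)\sum_{N>k}t^{N-1}=t^k$, formula (6) gives
$$I(\mathbf s;t)=(1-t)\sum_{N\ge1}t^{N-1}H_N(\mathbf s).$$

**Step 2: the average of $T_N^j$.** Put $t=e^{-\theta}$, $\theta\to0^+$. Then $(1-t)/t=\theta(1+O(\theta))$ and $L=-\log\theta+O(\theta)$. Let $g_i(v)=e^{-v}(\log v+\gamma)^i$ and $\mu_i=\int_0^\infty g_i(v)\,dv$. Writing $T_N=(\log(N\theta)+\gamma)-\log\theta$ and expanding,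
$$(1-t)\sum_{N\ge1}t^{N-1}T_N^j=\sum_i\binom ji(-\log\theta)^{j-i}\ \frac{1-t}t\sum_{N\ge1}g_i(N\theta).\tag{7}$$
The last sum is close to a Riemann sum. On $[N\theta,(N+1)\theta]$ we have $|g_i(v)-g_i(N\theta)|\le\int_{N\theta}^{(N+1)\theta}|g_i'|$, so
$$\Big|\theta\sum_{N\ge1}g_i(N\theta)-\int_0^\infty g_i\Big|\le\theta\int_\theta^\infty|g_i'|+\int_0^\theta|g_i|=O\big(\theta(1+\log^i\tfrac1\theta)\big),$$
because $|g_i'(v)|\le e^{-v}\big(|\log v+\gamma|^i+i|\log v+\gamma|^{i-1}v^{-1}\big)$. All errors are $O(\theta\log^J\frac1\theta)$ for some $J$, also after multiplication by powers of $\log\theta$ and after replacing $-\log\theta$ by $L$. So (7) equals $\sum_i\binom ji\mu_iL^{j-i}+o(1)$.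

**Step 3: comparing constant terms.** If $r_N\to0$ then $(1-t)\sum_Nt^{N-1}r_N\to0$ as $t\to1$, since the weights $(1-t)t^{N-1}$ have sum $1$ and each tends to $0$. With Proposition 3,
$$I(\mathbf s;t)=\sum_jc_j(\mathbf s)\sum_i\binom ji\mu_iL^{j-i}+o(1).$$
By Proposition 6, $I(\mathbf s;t)$ is also a polynomial in $L$ with constant term $\zeta_\sqcup(\mathbf s)$, plus $o(1)$. Since $L\to\infty$, the two polynomials coincide, and
$$\zeta_\sqcup(\mathbf s)=\sum_jc_j(\mathbf s)\mu_j.\tag{8}$$

**Step 4: the depth of $\mu_j$.** For $|u|<1$ the integral $\int_0^\infty e^{-v}e^{|u||\log v+\gamma|}dv$ is finite, so we may sum under the integral sign: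
$$\sum_i\mu_i\frac{u^i}{i!}=\int_0^\infty e^{-v}e^{u(\log v+\gamma)}dv=e^{\gamma u}\Gamma(1+u)=\exp\Big(\sum_{k\ge2}(-1)^k\zeta(k)\frac{u^k}k\Big).$$
Hence $\mu_0=1$, $\mu_1=0$, and $\mu_j$ is a rational combination of products of zeta values $\zeta(k)$, $k\ge2$, of total weight $j$. Such a product has at most $\lfloor j/2\rfloor$ factors, so $\mu_j\in F_{\lfloor j/2\rfloor}\mathrm{ES}_j$ by (2). By (8), $\zeta_\sqcup(\mathbf s)-\zeta_\ast(\mathbf s)=\sum_{j\ge2}c_j(\mathbf s)\mu_j$, with terms in $F_{d-j+\lfloor j/2\rfloor}\mathrm{ES}_n\subset F_{d-1}\mathrm{ES}_n$. $\square$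

Check on $(1,1)$: $c_0=-\frac12\zeta(2)$, $c_1=0$, $c_2=\frac12$, $\mu_2=\zeta(2)$, and (8) gives $0$, as it should.

## Moving a letter $x_{-1}$ to the end

**Lemma 8.** For all $1\le d\le n$,
$$F_d\mathrm{ES}_n=W_{n,d}+\operatorname{span}\{\zeta_\ast(\mathbf s):|\mathbf s|=n,\ \operatorname{depth}\mathbf s=d,\ \operatorname{sgn}(\mathbf s)=-1\}.$$

*Proof.* The inclusion "$\supset$" is Proposition 3. For "$\subset$" let $\mathbf s$ be convergent of weight $n$ and depth $d$; we have to put $\zeta(\mathbf s)$ into the right side.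

**Step 1: creating a negative entry.** Suppose all $s_j>0$. Then $s_1\ge2$, so $n>d$, and the series converges absolutely, also after signs are inserted. For fixed $k_1,\dots,k_d$ the sum $\sum_{\epsilon\in\{\pm1\}^d}\prod_j\epsilon_j^{k_j}$ is $2^d$ if all $k_j$ are even and $0$ otherwise. Substituting $k_j=2k_j'$ we get
$$\sum_{\epsilon}\zeta(\epsilon_1s_1,\dots,\epsilon_ds_d)=2^{d-n}\zeta(\mathbf s).$$
As $2^{d-n}\ne1$, this expresses $\zeta(\mathbf s)$ by convergent sums of the same weight and depth with at least one negative entry.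

**Step 2: a shuffle identity.** Now suppose some $s_j<0$. By (5) the word of $\mathbf s$ contains the letter $a:=x_{-1}$ (look at the first negative entry). Choose an occurrence and write the word as $u'a\,b_1\cdots b_r$ with letters $b_i$. We claim
$$\sum_{i=0}^r(-1)^i(u'ab_1\cdots b_i)\sqcup(b_r\cdots b_{i+1})=(u'\sqcup b_r\cdots b_1)\,a.\tag{9}$$
For $r=0$ it is trivial. For $r\ge1$ set $X_i=(u'ab_1\cdots b_{i-1})\sqcup(b_r\cdots b_{i+1})$, $1\le i\le r$, and sort the words of each product by their last letter. The $i$-th product is $X_ib_i+X_{i+1}b_{i+1}$ for $0<i<r$. It is $(u'\sqcup b_r\cdots b_1)a+X_1b_1$ for $i=0$, and $X_rb_r$ for $i=r$. The alternating sum telescopes to the right side of (9).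

**Step 3: applying $\varphi$.** The term $i=r$ of (9) gives $(-1)^r\zeta(\mathbf s)$. For $i<r$ both factors are nonempty, and the first has depth $\ge1$ because it contains $a$. If the second factor has depth $0$, it is a power of $x_0$ and $\varphi$ kills it; otherwise the product of the two values lies in $P_{n,d}$. So
$$\zeta(\mathbf s)\equiv(-1)^r\varphi\big((u'\sqcup b_r\cdots b_1)\,x_{-1}\big)\bmod P_{n,d}.$$
The words on the right have weight $n$, depth $d$ and end in $x_{-1}$. So they correspond to tuples $\mathbf t$ with $\operatorname{sgn}(\mathbf t)=-1$ (which need not be convergent). By Proposition 7, $\zeta_\sqcup(\mathbf t)\equiv\zeta_\ast(\mathbf t)\bmod F_{d-1}\mathrm{ES}_n$. $\square$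

Example: for $(\bar1,\bar1)$ the word is $x_{-1}x_1$, and (9) reads $x_{-1}\sqcup x_1-x_{-1}x_1=x_1x_{-1}$. Since $\varphi(x_1)=0$, $\zeta(\bar1,\bar1)=-\zeta_\sqcup(1,\bar1)$. This agrees with the values in weight 2, where $\zeta(\bar1,\bar1)=\frac12\log^22-\frac12\zeta(2)=-\zeta_\ast(1,\bar1)$.

## Odd $n+d$: stuffle and shuffle together force evenness

**Lemma 9.** If $2\le d\le n$ and $n+d$ is odd, then $F_d\mathrm{ES}_n=W_{n,d}$.

Let us see the mechanism for $n=3$, $d=2$, positive signs. Write $A,B$ for the classes of $\zeta_\ast(2,1)$ and $\zeta_\ast(1,2)$ modulo $W_{3,2}$. The stuffle product $(1)*(2)=(1,2)+(2,1)+(3)$ gives $A+B=0$. The shuffle product $x_1\sqcup x_0x_1=2x_0x_1x_1+x_1x_0x_1$ gives $2A+B=0$. So $A=B=0$. The general proof organizes both families of relations in generating polynomials.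

*Proof.* Let $V=F_d\mathrm{ES}_n/W_{n,d}$ and write $[\cdot]$ for classes in $V$. For $\epsilon\in\{\pm1\}^d$ let
$$L(\epsilon_1,\dots,\epsilon_d\,|\,x_1,\dots,x_d)=\sum_{m_1+\dots+m_d=n,\ m_j\ge1}[\zeta_\ast(\epsilon_1m_1,\dots,\epsilon_dm_d)]\prod_jx_j^{m_j-1}\in V[x_1,\dots,x_d].$$
It is homogeneous of degree $n-d$. (The logarithm $L$ of the preceding sections is not used any more, and from now on $x_0,x_1,\dots$ in the arguments of $L$ are commuting variables; words of $\mathfrak H$ appear only in Step 2, where the variables are called $y_j$.) A function of $d$ letters is called **alternal** if, extended linearly, it vanishes on $u\sqcup v$ for all nonempty words $u,v$ of total length $d$. For $d=2$ this is antisymmetry: $f(z_1,z_2)+f(z_2,z_1)=0$. By (4), an alternal function is multiplied by $(-1)^{d-1}$ when its arguments are reversed, because in (4) only the terms $i=0$ and $i=d$ survive.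

**Step 1: the stuffle relations say that $L$ is alternal in the letters $(\epsilon_j,x_j)$.** For nonempty words $u,v$ in integer letters, of total depth $d$ and total weight $n$, $\zeta_\ast(u*v)=\zeta_\ast(u)\zeta_\ast(v)\in P_{n,d}$, and $u*v-u\sqcup v$ has depth $<d$ by (1). So $[\zeta_\ast(u\sqcup v)]=0$. Taking this for $u=(\epsilon_1m_1,\dots,\epsilon_pm_p)$, $v=(\epsilon_{p+1}m_{p+1},\dots,\epsilon_dm_d)$, multiplying by $\prod_jx_j^{m_j-1}$ and summing over the $m_j$ gives the claim. Being a polynomial identity, it remains true when linear forms are substituted for the $x_j$.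

**Step 2: the shuffle relations say that**
$$M(\eta_1,\dots,\eta_d\,|\,y_1,\dots,y_d)=L(\eta_1,\eta_1\eta_2,\dots,\eta_{d-1}\eta_d\,|\,y_1+\dots+y_d,\ y_2+\dots+y_d,\ \dots,\ y_d)$$
**is alternal in the letters $(\eta_j,y_j)$.** Put $Y_j=y_j+\dots+y_p$ and define, as power series in the $y$'s with coefficients in $\mathfrak H$,
$$\mathcal W(\eta_1,\dots,\eta_p|y_1,\dots,y_p)=(1-Y_1x_0)^{-1}x_{\eta_1}\cdots(1-Y_px_0)^{-1}x_{\eta_p},\qquad\mathcal W(\emptyset)=1.$$
Let $\mathcal W_{(2)}$ denote $\mathcal W$ with its first pair $(\eta_1,y_1)$ removed; the sums $Y_2,\dots,Y_p$ do not change. So $\mathcal W=Y_1x_0\mathcal W+x_{\eta_1}\mathcal W_{(2)}$. Let $\mathcal W'$ be a second such series, with first sign $\eta_1'$ and total $Y_1'$. The recursion for $\sqcup$ on first letters gives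
$$\mathcal W\sqcup\mathcal W'=(Y_1+Y_1')x_0(\mathcal W\sqcup\mathcal W')+x_{\eta_1}(\mathcal W_{(2)}\sqcup\mathcal W')+x_{\eta_1'}(\mathcal W\sqcup\mathcal W'_{(2)}),$$
that is,
$$\mathcal W\sqcup\mathcal W'=\big(1-(Y_1+Y_1')x_0\big)^{-1}\big[x_{\eta_1}(\mathcal W_{(2)}\sqcup\mathcal W')+x_{\eta_1'}(\mathcal W\sqcup\mathcal W'_{(2)})\big].$$
By induction on the total number of pairs, $\mathcal W\sqcup\mathcal W'$ is the sum of $\mathcal W(\cdot)$ over all shuffles of the two sequences of pairs: every shuffle has the same total $Y_1+Y_1'$ of the $y$'s, and its first pair is $(\eta_1,y_1)$ or $(\eta_1',y_1')$.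

Take two nonempty sequences with $d$ pairs in total, apply $\varphi$ to coefficients, and take the part of degree $n-d$ in the $y$'s, which is the part of weight $n$. The left side $\varphi(\mathcal W)\varphi(\mathcal W')$ has coefficients in $P_{n,d}$. On the right, for $d$ pairs,
$$\mathcal W(\eta|y)=\sum_{m_1,\dots,m_d\ge1}\ \prod_jY_j^{m_j-1}\ x_0^{m_1-1}x_{\eta_1}\cdots x_0^{m_d-1}x_{\eta_d},$$
and by (5) this word belongs to the tuple with entries $\eta_{j-1}\eta_jm_j$ (with $\eta_0=1$). By Proposition 7, $\zeta_\sqcup\equiv\zeta_\ast\bmod F_{d-1}\mathrm{ES}_n$. So the class of the degree $n-d$ part of $\varphi(\mathcal W(\eta|y))$ is exactly $M(\eta|y)$, and the claim follows. Again linear forms may be substituted for the $y_j$.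

**Step 3: cyclic notation.** The aim is to turn the two alternalities into one rotation rule. For $a_j=(\epsilon_j,x_j)$, $0\le j\le d$, with $\prod_{j=0}^d\epsilon_j=1$, put
$$F(a_0,\dots,a_d)=L(\epsilon_1,\dots,\epsilon_d\,|\,x_1-x_0,\dots,x_d-x_0),\qquad-a_j:=(\epsilon_j,-x_j).$$
By Step 1, for fixed $a_0$ (the *base*), $F$ is alternal in $a_1,\dots,a_d$. In particular
$$F(a_0,a_1,\dots,a_d)=(-1)^{d-1}F(a_0,a_d,\dots,a_1).\tag{10}$$
Put $x_{d+1}:=x_0$, $y_j=x_j-x_{j+1}$ and $\eta_j=\epsilon_1\cdots\epsilon_j$ for $1\le j\le d$. Then $\eta_{j-1}\eta_j=\epsilon_j$ and $y_j+\dots+y_d=x_j-x_0$, so $F(a_0,\dots,a_d)=M(\eta_1,\dots,\eta_d|y_1,\dots,y_d)$.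

Now reverse the arguments of $M$. The signs fed into $L$ become $\eta_d=\epsilon_0$ (as $\prod_{j=0}^d\epsilon_j=1$), then $\eta_d\eta_{d-1}=\epsilon_d$, …, $\eta_2\eta_1=\epsilon_2$. The linear forms become $y_1+\dots+y_{d+1-j}=x_1-x_{d+2-j}$ for $j=1,\dots,d$. By Step 2,
$$F(a_0,\dots,a_d)=(-1)^{d-1}L(\epsilon_0,\epsilon_d,\dots,\epsilon_2\,|\,x_1-x_0,\,x_1-x_d,\dots,x_1-x_2)=(-1)^{d-1}F(-a_1,-a_0,-a_d,\dots,-a_2).$$
Applying (10) to the right side, with base $-a_1$, we obtain the rotation rule
$$F(a_0,a_1,\dots,a_d)=F(-a_1,-a_2,\dots,-a_d,-a_0).\tag{11}$$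

**Step 4: $F$ is even.** We compare two shuffle relations, with bases $a_0$ and $-a_2$. Since $d\ge2$, alternality with base $a_0$, shuffling $a_1$ with $a_2\cdots a_d$, gives
$$F(a_0,a_1,a_2,\dots,a_d)+\sum_{j=2}^dF(a_0,a_2,\dots,a_j,a_1,a_{j+1},\dots,a_d)=0.$$
Apply (11) twice to the first term and once to each of the others:
$$F(a_2,\dots,a_d,a_0,a_1)+\sum_{j=2}^dF(-a_2,\dots,-a_j,-a_1,-a_{j+1},\dots,-a_d,-a_0)=0.$$
Alternality with base $-a_2$, shuffling $-a_1$ with $-a_3,\dots,-a_d,-a_0$, gives
$$\sum_{j=2}^dF(-a_2,\dots,-a_j,-a_1,-a_{j+1},\dots,-a_d,-a_0)+F(-a_2,\dots,-a_d,-a_0,-a_1)=0:$$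
the sum contains the insertions of $-a_1$ directly after $-a_2$ ($j=2$) and after $-a_3,\dots,-a_d$, and the last term is the insertion after $-a_0$. Subtracting,
$$F(a_2,\dots,a_d,a_0,a_1)=F(-a_2,\dots,-a_d,-a_0,-a_1)$$
for all data. Setting the variable of the base equal to $0$, this says $L(\epsilon|x)=L(\epsilon|-x)$ for all $\epsilon$.

**Step 5: conclusion by degree.** $L$ is homogeneous of degree $n-d$, which is odd, so also $L(\epsilon|-x)=-L(\epsilon|x)$. As $V$ is a $\mathbb Q$-vector space, $L=0$. So all $\zeta_\ast(\mathbf s)$ of weight $n$ and depth $d$ lie in $W_{n,d}$, in particular all convergent ones, and $F_d\mathrm{ES}_n=W_{n,d}$. $\square$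

## The double induction on weight and depth

*Proof of Theorem 1.* The inclusion $A_n^{\le d}\subset F_d\mathrm{ES}_n$ is (3). We prove $F_d\mathrm{ES}_n\subset A_n^{\le d}$ by induction on $n$, and for fixed $n$ by induction on $d$, starting from $F_0\mathrm{ES}_n=0$. For $d>n$ we have $F_d\mathrm{ES}_n=F_n\mathrm{ES}_n$ and $A_n^{\le n}\subset A_n^{\le d}$, so we may take $1\le d\le n$.

**Step 1: $W_{n,d}\subset A_n^{\le d}$.** By induction on $n$ and Proposition 4, $P_{n,d}\subset\sum A_m^{\le a}A_{n-m}^{\le b}\subset A_n^{\le d}$. By induction on $d$, $F_{d-1}\mathrm{ES}_n\subset A_n^{\le d-1}\subset A_n^{\le d}$ (for $d=1$ the left side is $0$).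

**Step 2: the rest of $F_d\mathrm{ES}_n$.** There are three cases, and they are exhaustive.

* If $n+d$ is even, Lemmas 8 and 5 give $F_d\mathrm{ES}_n=W_{n,d}+\operatorname{span}\{\zeta_\ast^{\mathrm{Sy}}(\mathbf s):|\mathbf s|=n,\ \operatorname{depth}\mathbf s=d,\ \operatorname{sgn}(\mathbf s)=-1\}\subset A_n^{\le d}$.
* If $n+d$ is odd and $d\ge2$, Lemma 9 gives $F_d\mathrm{ES}_n=W_{n,d}\subset A_n^{\le d}$.
* If $d=1$ and $n$ is even, then $F_1\mathrm{ES}_n=\mathbb Q\,\zeta(n)$ because $\zeta(\bar n)=(2^{1-n}-1)\zeta(n)$, and $\zeta_\ast^{\mathrm{Sy}}(n)=2\zeta(n)$.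

Taking $d=n$ gives $\mathrm{ES}_n=\operatorname{span}_{\mathbb Q}\{\zeta_\ast^{\mathrm{Sy}}(\mathbf s):|\mathbf s|=n\}$. $\blacksquare$

*Proof of Theorem 2.* The products in question lie in $F_d\mathrm{ES}_n$ by (3) and (2). Conversely, run the same double induction, with the span of the products of the stated kind, of total weight $n$ and total depth $\le d$, in place of $A_n^{\le d}$. Products of two products of the stated kind are again of this kind, with weights and depths added. So $P_{n,d}$ is spanned by such products by induction on $n$, and $F_{d-1}\mathrm{ES}_n$ is by induction on $d$. In the three cases of Step 2, the only new elements needed are single factors: $\zeta_\ast^{\mathrm{Sy}}(\mathbf s)$ with $\operatorname{sgn}(\mathbf s)=-1$ and $n+d$ even in the first case, none in the second, and $\zeta_\ast^{\mathrm{Sy}}(n)=2\zeta(n)$ with $n$ even in the third. All are of the stated kind. $\blacksquare$
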